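# Random sets that compress like $\emptyset'$, and the $K$-trivial sets

## A gap one would expect between compressing and computing

Take a Martin-Löf random set $X$ and use it as an oracle. Suppose that $X$ compresses strings as well as the halting problem $\emptyset'$ does, up to an additive constant. Must $X$ then compute every $K$-trivial set?

The answer that one would first guess is no. The hypothesis speaks only of lengths of descriptions. It says that short descriptions relative to $X$ exist, and it gives no method for finding bits of anything. So one expects a random set $X$ that compresses like $\emptyset'$ and still misses some $K$-trivial set. Let us make the words precise and test this guess.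

Throughout, "random" means Martin-Löf random, sets of natural numbers are elements of Cantor space $2^\omega$, $\lambda$ is the uniform measure, $K$ is prefix-free Kolmogorov complexity, and $K^Z$ is its version relative to the oracle $Z$. Always $\sum_y 2^{-K^Z(y)}\le 1$.

**Definition ($K$-trivial).** $A$ is $K$-trivial if $K(A\upharpoonright n)\le K(n)+O(1)$. Every computable set is $K$-trivial, since $n$ then determines $A\upharpoonright n$ effectively.

**Definition ($LR$-hard).** $A\le_{LR}B$ means that every set that is random relative to $B$ is random relative to $A$. A set $X$ is $LR$-hard if $\emptyset'\le_{LR}X$. For example, if $X\ge_T\emptyset'$, then every $\emptyset'$-test is an $X$-test, so $X$ is $LR$-hard.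

**Definition (Oberwolfach random).** This strengthening of randomness was introduced by Bienvenu, Greenberg, Kučera, Nies and Turetsky. We use a known characterization as the definition: a random set $X$ is Oberwolfach random if and only if $X$ does not compute every $K$-trivial set.

**Definition (diamond class).** For $\mathcal C\subseteq 2^\omega$, let $\mathcal C^\diamond=\{A\text{ c.e.}: A\le_T X\text{ for all random }X\in\mathcal C\}$. For instance, $\{\Omega\}^\diamond$ is the class of all c.e. sets, because $\Omega$ is random and computes $\emptyset'$. At the other end, $(2^\omega)^\diamond$ is the class of computable sets, because by Sacks' theorem a noncomputable set is computed only by a null class of oracles. Let $\mathsf{LRH}$ be the class of $LR$-hard sets.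

We may quote two further facts. Every random set that is not $LR$-hard is Oberwolfach random. And the c.e. $K$-trivial sets are exactly $\mathcal C^\diamond$, where $\mathcal C$ is the class of sets that are not Oberwolfach random.

The question, from the paper "Computing K-Trivial Sets by Incomplete Random Sets" of Bienvenu, Day, Greenberg, Kučera, Miller, Nies and Turetsky (arXiv:1305.5514, 2013), is this. Is there an $LR$-hard Oberwolfach random set? Equivalently, does the class of c.e. $K$-trivial sets strictly contain $\mathsf{LRH}^\diamond$? Our guess says yes to both.

We use the following published facts.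

* **(F1)** $A\le_{LR}B$ if and only if $K^B(n)\le K^A(n)+O(1)$ (Kjos-Hanssen, Miller, Solomon, *Lowness notions, measure and domination*, J. London Math. Soc. 2012). In particular $X$ is $LR$-hard if and only if $K^X\le K^{\emptyset'}+O(1)$, which is the "compresses like $\emptyset'$" of the opening.
* **(F2)** Every $K$-trivial set $A$ is low for $K$, that is, $K\le K^A+O(1)$. Every $K$-trivial set is Turing below a c.e. $K$-trivial set (Nies, *Lowness properties and randomness*, Adv. Math. 2005; the first part is joint with Hirschfeldt).
* **(KC)** The Kraft–Chaitin theorem: if a c.e. list of pairs $(\ell,y)$ with $\ell\in\omega$ satisfies $\sum 2^{-\ell}\le1$, then $K(y)\le\ell+O(1)$ for all pairs on the list. The same holds relative to any oracle.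
* **(Solovay)** If $(S_r)$ is uniformly c.e. open and $\sum_r\lambda(S_r)<\infty$, then a random set lies in only finitely many $S_r$. Indeed, the set of $Z$ that lie in at least $2^n$ of the $S_r$ is c.e. open uniformly in $n$ and has measure at most $2^{-n}\sum_r\lambda(S_r)$.

Now test the guess.

Suppose first that $X\ge_T\emptyset'$. Then $X$ is $LR$-hard. By (F2) every $K$-trivial set is below a c.e. set, hence below $\emptyset'$, hence below $X$. So there is no gap here, and a witness to the guess has to be Turing incomplete.

Next, suppose that $X$ is $2$-random, that is, random relative to $\emptyset'$. Let $A\le_T\emptyset'$ be noncomputable and let $\Phi$ be a functional. The sets $\{Z:\Phi^Z\text{ extends }A\upharpoonright n\}$ are c.e. open with indices computed by $\emptyset'$. They decrease with $n$, and their measures tend to $\lambda\{Z:\Phi^Z=A\}=0$ by Sacks' theorem. Since $\emptyset'$ can decide whether a given c.e. open set has measure above a given rational, it can thin them to a test relative to $\emptyset'$. So $\Phi^X\ne A$. Since noncomputable $K$-trivial sets exist, a $2$-random set is Oberwolfach random. To confirm the guess with it we would need it to be $LR$-hard,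 and nothing here shows that.

Finally, if a random $X$ is not $LR$-hard, it is Oberwolfach random by the quoted fact. So one implication, "computes all $K$-trivial sets $\Rightarrow$ $LR$-hard", holds for random $X$. The guess asserts exactly that the converse fails.

None of these cases produces a gap. In fact there is none: the guess is wrong.

## Coherent tests and the three theorems

The bridge between compressing and computing is a test notion in which the measure allowed to the $n$-th component is tied to a real approximated from below.

**Definition (coherent test).** A coherent test consists of a computable nondecreasing bounded sequence of rationals $(\alpha_s)_{s\in\omega}$ and a uniformly computable family of clopen sets $G_{n,s}$, increasing in $s$, decreasing in $n$, empty for $s<n$, with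
$$\lambda(G_{n,s})\le\alpha_s-\alpha_n\qquad(s\ge n).\tag{1}$$
It captures $X$ if $X\in\bigcap_nG_n$, where $G_n=\bigcup_sG_{n,s}$.

**Example ($\Omega$ is captured).** Let $\Omega_s$ be the usual nondecreasing dyadic rational approximations, so $\Omega_n<\Omega$ for all $n$. Put $\alpha_s=2\Omega_s$ and let $G_{n,s}$ be the union of the cylinders $[\sigma]$ with $|\sigma|=m$ and $\Omega_n\le 0.\sigma<2\Omega_s-\Omega_n$, where $m$ is large enough that $2^m\Omega_n$ and $2^m\Omega_s$ are integers. The set does not depend on which such $m$ is taken. As $s$ grows the right endpoint grows. As $n$ grows the interval shrinks from both sides. It is empty for $s\le n$, and its measure is at most $2(\Omega_s-\Omega_n)=\alpha_s-\alpha_n$. Since $\Omega-\Omega_s\to0$ while $\Omega_s-\Omega_n\to\Omega-\Omega_n>0$, we have $\Omega<2\Omega_s-\Omega_n$ for large $s$, so $\Omega\in G_n$ for every $n$.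

**Remark.** If $\alpha=\lim_s\alpha_s$ is computable, no random set is captured. Compute $n_k$ with $\alpha-\alpha_{n_k}<2^{-k}$; then $(G_{n_k})_k$ is a Martin-Löf test. The strength of the notion lies in the noncomputability of $\alpha$.

**Theorem 1.** Every $LR$-hard set $X$ (random or not) is captured by a coherent test.

**Theorem 2.** If a random set $X$ is captured by a coherent test, then $X$ computes every $K$-trivial set.

**Theorem 3.** For Martin-Löf random $X$ the following are equivalent: $X$ is $LR$-hard; $X$ is captured by a coherent test; $X$ computes every $K$-trivial set; $X$ is not Oberwolfach random. Hence $\mathsf{LRH}^\diamond=\{A\text{ c.e.}:A\text{ is }K\text{-trivial}\}$. In particular there is no $LR$-hard Oberwolfach random set, and the containment in the question is not strict.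

**Proof of Theorem 3 from Theorems 1 and 2.** Let $X$ be random. If $X$ is $LR$-hard, it is captured by Theorem 1. If it is captured, it computes every $K$-trivial set by Theorem 2. If it computes every $K$-trivial set, it is not Oberwolfach random by definition. If it is not Oberwolfach random, it is $LR$-hard by the quoted fact. So the random $LR$-hard sets are exactly the random sets that are not Oberwolfach random. A diamond class depends only on the random members of $\mathcal C$, so $\mathsf{LRH}^\diamond$ equals the diamond class of the sets that are not Oberwolfach random, and this is the class of c.e. $K$-trivial sets. $\square$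

We prove Theorem 2 first. It is short, and it shows why condition (1) is the right one.

## Computing a $K$-trivial set from a coherent test

Let $(\alpha_s),(G_{n,s})$ capture the random set $X$. By (F2) it suffices to compute from $X$ an arbitrary c.e. $K$-trivial set $A$, given by a computable enumeration $A=\bigcup_vA_v$ with finite $A_v$.

The first idea for a reduction: to find $A\upharpoonright n$, wait for a stage $r\ge n$ with $X\in G_{n,r}$ and answer $A_r\upharpoonright n$. The answer is wrong only if some $x<n$ enters $A$ at a later step, from stage $r'$ to $r'+1$ with $r'\ge r$. In that case $X\in G_{n,r}\subseteq G_{x+1,r'}$, a set of measure at most $\alpha_{r'}-\alpha_{x+1}$. If the sum of these numbers over all changes of the enumeration is finite, the Solovay fact rules out all but finitely many errors.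

For an arbitrary enumeration the sum can be infinite, even when $A=\omega$. Take $\alpha_s=1-\frac1{s+1}$ and let $x$ enter between stages $r=2x+4$ and $r+1$. Then
$$\alpha_r-\alpha_{x+1}=\frac1{x+2}-\frac1{2x+5}=\frac{x+3}{(x+2)(2x+5)}>\frac1{2x+5},$$
and these terms have infinite sum. So the enumeration has to be sped up, and lowness for $K$ tells us for what to wait.

**Step 1 (a c.e. set of certified initial segments).** The purpose is to find a c.e. set $Q$ of pairs that contains all $(t,A\upharpoonright t)$ and has small total weight. Choose an integer $M\ge0$ with $\sum_t(\alpha_{t+1}-\alpha_t)\le2^M$. The pairs $(\lceil-\log_2(\alpha_{t+1}-\alpha_t)\rceil+M,\ t)$, for $t$ with $\alpha_{t+1}>\alpha_t$, have nonnegative lengths and total weight at most $1$. So by (KC), $K(t)\le-\log_2(\alpha_{t+1}-\alpha_t)+O(1)$ for these $t$. With oracle $A$, a description of $t$ also describes $(t,A\upharpoonright t)$, so $K^A(t,A\upharpoonright t)$ satisfies the same bound. Since $A$ is low for $K$, so does $K(t,A\upharpoonright t)$. Hence there is $d'$ such that, for all $t$, the pair $(t,A\upharpoonright t)$ belongs to the c.e. set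
$$Q=\{(t,\tau):|\tau|=t,\ \alpha_{t+1}=\alpha_t\ \text{ or }\ K(t,\tau)\le-\log_2(\alpha_{t+1}-\alpha_t)+d'\}.$$
A pair with $\alpha_{t+1}=\alpha_t$ has weight $0$, and any other pair in $Q$ has $\alpha_{t+1}-\alpha_t\le2^{d'}2^{-K(t,\tau)}$. So
$$\sum_{(t,\tau)\in Q}(\alpha_{t+1}-\alpha_t)\le2^{d'}\sum_{t,\tau}2^{-K(t,\tau)}\le2^{d'}.\tag{2}$$

**Step 2 (the faster enumeration).** The purpose is to make each change of the enumeration use up weight in $Q$. Let $(Q_v)$ be a computable enumeration of $Q$. Let $q(0)=0$, and let $q(r+1)$ be the least $v>q(r)$ with $(t,A_v\upharpoonright t)\in Q_v$ for all $t\le r$. Such a $v$ exists: for large $v$ we have $A_v\upharpoonright t=A\upharpoonright t$ for all $t\le r$, and these finitely many pairs are in $Q$. Let $B_r=A_{q(r)}$. If $B_{r+1}\ne B_r$, let $x_r$ be the least $x$ with $B_{r+1}(x)\ne B_r(x)$.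

Let $x_r<t\le r-1$. Then $(t,B_r\upharpoonright t)\in Q$ by the choice of $q(r)$, and $B_{r+1}\upharpoonright t\ne B_r\upharpoonright t$. Since $B_0\subseteq B_1\subseteq\cdots$, an element below $t$ has entered for good, so $B_r\upharpoonright t$ is not an initial segment of any $B_{r'}$ with $r'>r$. Hence each pair $(t,\tau)\in Q$ arises as $(t,B_r\upharpoonright t)$ in this way for at most one $r$. By (2), summing telescopes,
$$\sum_{r:\,x_r+1\le r}(\alpha_r-\alpha_{x_r+1})=\sum_{r:\,x_r+1\le r}\ \sum_{x_r<t\le r-1}(\alpha_{t+1}-\alpha_t)\le2^{d'}.\tag{3}$$
Here the sums run only over $r$ for which $x_r$ is defined.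

**Step 3 (a Solovay test that contains all errors).** For $r$ with $x_r$ defined and $x_r+1\le r$, let $S_r=G_{x_r+1,\,r}$. By (1), $\lambda(S_r)\le\alpha_r-\alpha_{x_r+1}$, so by (3) these sets form a Solovay test. Hence there is $N$ with $X\notin S_r$ whenever $r\ge N$ and $S_r$ is defined.

**Step 4 (the reduction).** For $n\ge N$, use $X$ to find $r\ge n$ with $X\in G_{n,r}$, and output $B_r\upharpoonright n$. The search halts because $X\in G_n$ and $G_{n,r}$ increases in $r$. Suppose $B_r\upharpoonright n\ne A\upharpoonright n$. Then there is $r'\ge r$ with $x_{r'}$ defined and $x_{r'}<n$. So $x_{r'}+1\le n\le r\le r'$, and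
$$X\in G_{n,r}\subseteq G_{n,r'}\subseteq G_{x_{r'}+1,\,r'}=S_{r'}$$
with $r'\ge N$, a contradiction. So the output is $A\upharpoonright n$, and $A\le_TX$. This proves Theorem 2. $\square$

## Requests: turning $K^X\le K^{\emptyset'}+O(1)$ into open sets

Now we turn to Theorem 1. If $\emptyset'$ gives a name $r$ a short description, then $X$ must give $r$ a description almost as short. The oracles that do so form an open set, and we want to use such sets as components of a coherent test. We do not know the constant in $K^X\le K^{\emptyset'}+O(1)$, so we run one construction for each candidate $d$.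

**Definition (request).** Fix $d\in\omega$. A $d$-request is a number $r=\langle d,i,k,m\rangle$, where $i$ is its level, $k$ is a serial number, and $m$ codes a positive rational weight $u(r)$. Let
$$\mathcal U_r=\{Z:K^Z(r)\le-\log_2u(r)+d\}.$$

The sets $\mathcal U_r$ are uniformly c.e. open. Let $(C_r^s)_s$ be a uniformly computable increasing sequence of clopen sets with union $\mathcal U_r$. If $Z\in\mathcal U_r$, then $u(r)\le2^d2^{-K^Z(r)}$. So, writing $C=2^d$, for every $Z$,
$$\sum_ru(r)\mathbf 1[Z\in\mathcal U_r]\le2^d\sum_r2^{-K^Z(r)}\le C.\tag{4}$$
This sum is over all $d$-requests, used or not.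

Uniformly in $d$, we shall give a computable construction that issues and cancels $d$-requests. Let $R^{(d)}$ be the set of requests that are issued and never cancelled. Being issued is a c.e. event and so is being cancelled, so $\emptyset'$ computes $R^{(d)}$, uniformly in $d$. The construction will guarantee:

* **(P1)** $\sum_{r\in R^{(d)}}u(r)\le4$;
* **(P2)** for each level $i$ there is a request $r_i\in R^{(d)}$ of level $i$;
* **(P3)** there are a computable nondecreasing rational sequence $\alpha_s\le4C+1$ and clopen sets $V_{i,s}$, uniformly computable and increasing in $s$, empty for $s\le i$, with $\lambda(V_{i,s})\le\alpha_s-\alpha_i$ for $s\ge i$ and $\mathcal U_{r_i}\subseteq V_i:=\bigcup_sV_{i,s}$.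

Note the asymmetry on which the proof rests: (P1) limits only the weights of the final requests, while (4) bounds all requests ever issued, including the cancelled ones.

**Step 1 ((P1)–(P3) give Theorem 1).** The purpose is to see that some $d$ is correct for $X$. Let $e(d)=2\lceil\log_2(d+2)\rceil$, so that $\sum_d2^{-e(d)}\le\sum_d(d+2)^{-2}<1$. Consider the pairs
$$(\lceil-\log_2u(r)\rceil+2+e(d),\ r)\qquad(d\in\omega,\ r\in R^{(d)}).$$
Their list is c.e. in $\emptyset'$. By (P1) each $u(r)\le4$, so the lengths are nonnegative. The total weight is at most $\sum_d4\cdot2^{-2-e(d)}<1$. By (KC) relative to $\emptyset'$ there is $c_0$ with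
$$K^{\emptyset'}(r)\le-\log_2u(r)+3+e(d)+c_0\qquad\text{for all }d\text{ and all }r\in R^{(d)}.$$
Let $X$ be $LR$-hard. By (F1) there is $c_1$ with $K^X\le K^{\emptyset'}+c_1$. Since $e(d)$ grows only logarithmically, we can choose $d\ge3+e(d)+c_0+c_1$. For this $d$, $X\in\mathcal U_r$ for all $r\in R^{(d)}$, so by (P2) and (P3) $X\in V_i$ for all $i$.

Put $G_{n,s}=\bigcap_{j\le n}V_{j,s}$. This is increasing in $s$, decreasing in $n$, empty for $s\le n$, and $\lambda(G_{n,s})\le\lambda(V_{n,s})\le\alpha_s-\alpha_n$ for $s\ge n$. Since each $V_{j,s}$ increases in $s$, we have $G_n=\bigcap_{j\le n}V_j\ni X$. So this coherent test captures $X$.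

It remains to fix $d$ and build requests with (P1)–(P3).

## Weights fixed in advance force $\alpha$ to diverge

The first plan is to fix the requests beforehand: one request $r_i$ for each level, of weight $2^{-i-1}$. As $\mathcal U_{r_i}$ grows, copy it into $V_i$, raising $\alpha$ whenever $\lambda(V_i)\le\alpha-\alpha_i$ would otherwise fail. Then (P1) and (P2) are immediate, and only the bound on $\alpha$ is in doubt.

With finitely many levels there is no trouble. Copying measure $\delta$ at level $i$ raises $\alpha$ by at most $\delta$ and raises $W=\sum_ru(r)\lambda(\text{part of }\mathcal U_r\text{ copied so far})$ by $u(r_i)\delta$. Integrating (4) over $Z$ gives $W\le C$. So $\alpha\le C/\min_iu(r_i)$, which is $NC$ for $N$ levels of weight $1/N$.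

With infinitely many levels the plan fails. If the sequence $(r_i)$ is computable uniformly in $d$, the computation in Step 1 above works without the oracle $\emptyset'$ and gives $K(r_i)\le-\log_2u(r_i)+3+e(d)+c$. Since $K^Z\le K+c'$ for all $Z$, with $c'$ independent of $Z$, for large $d$ we get $\mathcal U_{r_i}=2^\omega$ for every $i$. Then $\lambda(V_i)=1$ for every $i$, so $\lim_s\alpha_s\ge\alpha_i+1$ for all $i$. No bounded $\alpha$ satisfies this. A request known in advance is compressible for every oracle, so it singles out nothing. The requests must be revised, so that only $\emptyset'$ knows the final ones.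

Revision alone is still not enough. Suppose level $i$ cancels and reissues its request from time to time, but always with weight $2^{-i-1}$. When level $i$ forces $\alpha$ up by $\delta$, the budget $W$ goes up by only $2^{-i-1}\delta$. This exchange rate tends to $0$ with $i$, and $W\le C$ yields no bound on $\alpha$ that is uniform in the number of levels. Because (P1) limits the total weight, the levels cannot all have a large weight at the same time.

What can be used is a side effect. When level $i$ raises $\alpha$, every other active level $j$ gains room: $\alpha-\alpha_j$ has grown and $V_j$ has not. Call this unused room the slack of level $j$. A level with plenty of slack is in no danger of forcing $\alpha$ up, so it can do with a small weight and leave the rest to the levels above it. When slack below is plentiful, a level that forces $\alpha$ up pays at a good rate. When slack below is scarce, raising $\alpha$ creates slack, and slack has a value that we shall store in a potential function. Slack beyond a threshold $\varepsilon_j$ is not counted, and $\sum_j\varepsilon_j<\infty$, so the stored value is bounded.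

## Weights as functions of the slack

Let
$$\eta_i=2^{-i-2},\quad\varepsilon_i=2^{-(i+1)^2},\quad\delta_i=\frac{\varepsilon_i\eta_i2^{-i}}{i+1},\quad w_i(p)=\tfrac12-\left(\tfrac12-\eta_i\right)\min(1,p/\varepsilon_i)\quad(p\ge0).$$
Here $w_i$ is the fraction that level $i$ takes of the weight left over by the levels below it, when its slack is $p$. It falls from $\frac12$ at $p=0$ to $\eta_i$ at $p=\varepsilon_i$ and stays there. The number $\delta_i$ bounds the size of one move. We note:

* $w_i(0)=\frac12$, $\ \eta_i\le w_i\le\frac12$, and $w_i=\eta_i$ on $[\varepsilon_i,\infty)$;
* $w_i$ is nonincreasing with Lipschitz constant at most $\frac1{2\varepsilon_i}$;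
* $\sum_i\eta_i=\frac12$;
* since $\varepsilon_{k+1}/\varepsilon_k=2^{-(2k+3)}\le\frac18$,
$$\sum_{k>i}\varepsilon_k\le2\varepsilon_{i+1}=2^{-2i-2}\varepsilon_i\le2^{-i}\varepsilon_i,\qquad\sum_k\varepsilon_k\le2\varepsilon_0=1.\tag{5}$$

For a vector $p=(p_0,p_1,\dots)$ of nonnegative numbers let
$$b_i(p)=\prod_{j<i}(1-w_j(p_j)),\qquad a_i(p)=b_i(p)\,w_i(p_i).$$
Since $a_j=b_j-b_{j+1}$,
$$\sum_{j<i}a_j=1-b_i,\qquad\text{so}\qquad\sum_ja_j\le1.\tag{6}$$
Each factor $1-w_j$ is at least $\frac12$, so $b_i\ge2^{-i}$ and $a_i\ge\eta_i2^{-i}$.

**Example.** With no slack anywhere, $(a_0,a_1,a_2)=(\frac12,\frac14,\frac18)$. If $p_0\ge\varepsilon_0=\frac12$ and $p_1=p_2=0$, then $w_0=\frac14$ and $(a_0,a_1,a_2)=(\frac14,\frac38,\frac3{16})$. If also $p_1\ge\varepsilon_1=\frac1{16}$, then $w_1=\frac18$ and $(a_0,a_1,a_2)=(\frac14,\frac3{32},\frac{21}{64})$. In general, if all levels $j<i$ have slack at least $\varepsilon_j$ and $p_i=0$, then by (6) $1-b_i=\sum_{j<i}a_j\le\sum_j\eta_j=\frac12$, so $a_i=\frac12b_i\ge\frac14$, however large $i$ is. This is the good exchange rate that fixed weights could not provide.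

## The construction

Let $i(\cdot)$ be a computable function with $i(s)\le s$ that takes each value infinitely often, for instance $0;0,1;0,1,2;\dots$. We keep a rational $\alpha$, initially $0$, whose value at the beginning of stage $s$ is $\alpha_s$. For each active level $i$ we keep a rational $v_i$, the total measure put into that level so far. For active $i$ the slack is $p_i=\alpha-\alpha_i-v_i$; for inactive $i$ put $p_i=0$. Each issued request $r$ has a clopen set $D_r\subseteq\mathcal U_r$, initially $\emptyset$, the part of $\mathcal U_r$ copied so far.

**Stage $s$.**

1. Activate level $s$ with $v_s=0$, so $p_s=0$. The active levels are now $0,\dots,s$.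
2. For each $i\le s$: if level $i$ has no current request, or its current request has weight $u\notin[\frac32a_i(p),4a_i(p)]$, cancel the current request (if any) and issue a new one of level $i$ with a fresh name and weight $2a_i(p)$. It becomes the current request of level $i$.
3. Let $i=i(s)$, let $r$ be the current request of level $i$, and let $E=C_r^s\setminus D_r$. If $E=\emptyset$, do nothing. Otherwise choose a piece $E'$: let $E'=E$ if $\lambda(E)\le\delta_i$, and let $E'\subseteq E$ be clopen with $\delta_i/2\le\lambda(E')\le\delta_i$ if $\lambda(E)>\delta_i$. Put $E'$ into $D_r$, and let $\delta=\lambda(E')$. Let $p_i^-$ be the value of $p_i$ before this action. Replace $v_i$ by $v_i+\delta$. If $p_i^-<\delta$, also increase $\alpha$ by $\delta-p_i^-$.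

To find $E'$ in the second case, write $E$ as a union of cylinders of one length $m$ with $2^{-m}\le\delta_i/2$ and collect them one by one until the measure first reaches $\delta_i/2$. At that moment it is at most $\delta_i/2+2^{-m}\le\delta_i$.

The window $[\frac32a_i,4a_i]$ in step 2 lets a weight be somewhat out of date. Without such tolerance a level could change its request infinitely often, and (P2) would be in danger.

**Slack stays nonnegative.** After step 3, $p_i=p_i^-+\max(\delta-p_i^-,0)-\delta=\max(p_i^--\delta,0)$. Every other active $p_j$ increases by $\max(\delta-p_i^-,0)$, and inactive $p_j$ stay $0$. So always $p_j\ge0$.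

**The measure bound of (P3).** Let $V_{i,s}$ be the union of all pieces put into sets $D_r$ with $r$ of level $i$ before stage $s$, including cancelled $r$. These sets are clopen, uniformly computable and increasing in $s$. Level $i$ becomes active at stage $i$, so $V_{i,s}=\emptyset$ for $s\le i$. At the start of a stage $s>i$ we have $\lambda(V_{i,s})\le v_i\le\alpha_s-\alpha_i$, because $p_i\ge0$. For $s=i$ the bound is trivial.

## The potential function and the bound on $\alpha$

Let
$$W=\sum_ru(r)\lambda(D_r),$$
over all requests issued so far, cancelled or not. Names are fresh, so the requests are distinct. Since $D_r\subseteq\mathcal U_r$, integrating (4) over $Z$ gives $W\le C$.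

The value of slack $p$ at level $i$, before scaling by $b_i$, is
$$F_i(p)=\tfrac12\int_0^{\min(p,\varepsilon_i)}w_i(q)\,dq,\qquad0\le F_i\le\tfrac12\cdot\tfrac12\cdot\varepsilon_i=\tfrac{\varepsilon_i}4.$$
Define
$$\Psi(p)=\sum_ib_i(p)F_i(p_i).$$
Only active levels contribute, because $F_i(0)=0$. By (5), $0\le\Psi\le\frac14\sum_k\varepsilon_k\le\frac14$.

**Claim.** $W+\Psi-\frac14\alpha$ never decreases during the construction.

**Step 1 (what must be shown).** The purpose is to replace a discrete move by a continuous one. Activating levels and issuing or cancelling requests does not change $W$, $\Psi$ or $\alpha$, so only step 3 of a stage matters. Consider the processing of a piece of measure $\delta\le\delta_i$ at level $i$. We interpolate between the states before and after by a motion with time $t\in[0,\delta]$. The piece is disjoint from the old $D_r$, so we let $W$ grow at the constant rate $u$, the weight of the current request of level $i$. The motion has two phases.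

* Phase B, $0\le t<\min(\delta,p_i^-)$: $v_i$ grows at unit rate, so $p_i$ falls at unit rate. All other $p_j$ and $\alpha$ are fixed. Old slack is being used up.
* Phase A, from $t=p_i^-$ to $\delta$, if $p_i^-<\delta$: $v_i$ and $\alpha$ both grow at unit rate. Then $p_i$ stays $0$, and $p_j$ grows at unit rate for each active $j\ne i$.

The end state is that of step 3. Along the motion $W+\Psi-\frac14\alpha$ is Lipschitz, so it suffices to show that its derivative is nonnegative at all but finitely many times.

**Step 2 (the weight is large enough during the move).** The purpose is to show that $u\ge a_i(p)$ throughout the motion. At its start $u\ge\frac32a_i$, by step 2 of the stage. During the motion each $p_j$ changes by at most $\delta\le\delta_i$. The value $a_i$ is a product of $i+1$ factors in $[0,1]$, one from each level $j\le i$. Since $\varepsilon_j\ge\varepsilon_i$, each factor has Lipschitz constant at most $\frac1{2\varepsilon_j}\le\frac1{2\varepsilon_i}$. So $a_i$ changes by at most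
$$(i+1)\frac{\delta_i}{2\varepsilon_i}=\tfrac12\eta_i2^{-i},$$
which is at most half its starting value, because $a_i\ge\eta_i2^{-i}$. Hence $a_i$ never exceeds $\frac32$ of its starting value, and $u\ge a_i$ throughout.

**Step 3 (the price of slack).** The purpose is to bound $\partial_j\Psi$ from both sides. $\Psi$ is a finite sum, over active levels, of products of one-variable Lipschitz functions of the $p_j$, each smooth on $[0,\varepsilon_j]$ and on $[\varepsilon_j,\infty)$. In each phase the moving coordinates move at rate $\pm1$. So the chain rule holds except at phase endpoints and at the finitely many times when a moving coordinate $p_j$ equals $\varepsilon_j$. At any other time, let $j$ be a moving coordinate, and put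
$$\Psi_{j+1}=\sum_{k>j}\Big(\prod_{j<l<k}(1-w_l)\Big)F_k\in\Big[0,\ \tfrac14\sum_{k>j}\varepsilon_k\Big].$$
The terms of $\Psi$ with index below $j$ do not involve $p_j$. The term with index $j$ is $b_jF_j$. For $k>j$ we have $b_k=b_j(1-w_j)\prod_{j<l<k}(1-w_l)$, so the remaining terms sum to $b_j(1-w_j)\Psi_{j+1}$. Since $b_j$ and $\Psi_{j+1}$ do not depend on $p_j$,
$$\partial_j\Psi=b_j\big(F_j'(p_j)-w_j'(p_j)\Psi_{j+1}\big).$$
The second summand appears because a change of slack at level $j$ also rescales everything stored above $j$. It is nonnegative, as $-w_j'\ge0$. If $p_j<\varepsilon_j$, then $F_j'=\frac12w_j$, and by (5)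
$$-w_j'\Psi_{j+1}\le\frac1{2\varepsilon_j}\cdot\frac14\cdot2^{-j}\varepsilon_j=2^{-j-3}=\tfrac12\eta_j\le\tfrac12w_j.$$
So $\frac12b_jw_j\le\partial_j\Psi\le b_jw_j$. (The factor $\frac12$ in $F_j$ leaves room for this second summand.) If $p_j>\varepsilon_j$, then $\partial_j\Psi=0$ and $w_j=\eta_j$. Hence in all cases
$$\tfrac12b_j(w_j-\eta_j)\le\partial_j\Psi\le b_jw_j=a_j,\qquad\partial_j\Psi\ge0.\tag{7}$$

**Step 4 (Phase B).** Here we check that using slack is paid for by $W$. The coordinate $p_i$ falls at unit rate and nothing else moves, so by Step 2 and (7) the rate of $W+\Psi-\frac14\alpha$ is $u-\partial_i\Psi\ge a_i-a_i=0$.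

**Step 5 (Phase A).** Here we check that raising $\alpha$ is paid for by $W$ and by new slack together. Now $p_i=0$, so $w_i=\frac12$ and $u\ge a_i=\frac12b_i$. All levels $j<i$ are active and moving. The active levels above $i$ contribute $\partial_j\Psi\ge0$. By (7), $b_j\le1$ and (6), the rate is at least
$$u+\sum_{j<i}\partial_j\Psi-\tfrac14\ \ge\ \tfrac12b_i+\tfrac12\sum_{j<i}b_jw_j-\tfrac12\sum_j\eta_j-\tfrac14\ =\ \tfrac12b_i+\tfrac12(1-b_i)-\tfrac14-\tfrac14\ =\ 0.$$
This proves the claim. $\square$

The two sources of payment, $\frac12b_i$ from level $i$ and $\frac12(1-b_i)$ from the slack created below it, always add up to $\frac12$, whatever the state. Of this, $\frac14$ is lost to levels whose slack is already full, and the remaining $\frac14$ pays for $\alpha$.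

**The bound.** $W$, $\Psi$ and $\alpha$ all start at $0$. So $\frac14\alpha\le W+\Psi\le C+\frac14$, that is,
$$\alpha\le4C+1\quad\text{at all times}.\tag{8}$$

## Final requests and the end of the proof of Theorem 1

**Step 1 ((P1): the final requests have total weight at most $4$).** Steps 1 and 3 of a stage do not change which requests are current. After step 2 of a stage there is one current request for each active level $i$, with weight at most $4a_i(p)$. So together they weigh at most $4\sum_ia_i(p)\le4$, by (6). A request in $R^{(d)}$ is current from the moment it is issued. So any finite subset of $R^{(d)}$ is simultaneously current after step 2 of some stage, and $\sum_{r\in R^{(d)}}u(r)\le4$.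

**Step 2 ((P2): each level keeps a request forever).** By (8), $\alpha$ is nondecreasing and bounded, so it converges. Each $v_i$ is nondecreasing with $v_i\le\alpha-\alpha_i$, so it converges too. Hence each $p_i$ converges. Since $a_i$ is a continuous function of $p_0,\dots,p_i$, it converges to some $a_i^\infty\ge\eta_i2^{-i}>0$. Take a stage greater than $i$ after which $a_i(p)$ stays in $[0.9a_i^\infty,1.1a_i^\infty]$. If the request of level $i$ current at that time is never cancelled, it is in $R^{(d)}$. Otherwise it is replaced by a request of weight $2a_i(p)\in[1.8a_i^\infty,2.2a_i^\infty]$. This one is never cancelled: from then on $\frac32a_i(p)\le1.65a_i^\infty<1.8a_i^\infty$ and $4a_i(p)\ge3.6a_i^\infty>2.2a_i^\infty$, so its weight stays in the window. So level $i$ has a final request $r_i\in R^{(d)}$.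

**Step 3 ((P3): the final request is copied completely).** The bound on $\alpha$ is (8), and the measure bound was shown with the construction. It remains to see that $\mathcal U_{r_i}\subseteq V_i$. Level $i$ is visited in step 3 of infinitely many stages $s$ at which $r_i$ is current. Each such visit either results in $D_{r_i}\supseteq C_{r_i}^s$ or adds measure at least $\delta_i/2$ to $D_{r_i}$. The latter happens at most $2/\delta_i$ times, since the added pieces are disjoint and $\lambda(D_{r_i})\le1$. So $D_{r_i}\supseteq C_{r_i}^s$ holds after infinitely many stages $s$. As the $C_{r_i}^s$ increase to $\mathcal U_{r_i}$, the successive values of $D_{r_i}$ have union $\mathcal U_{r_i}$. All their pieces lie in $V_i$, so $\mathcal U_{r_i}\subseteq V_i$.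

With (P1)–(P3) established for every $d$, the choice of $d$ made earlier for a given $LR$-hard $X$ yields a coherent test that captures $X$. This proves Theorem 1. With Theorem 2 it completes the proof of Theorem 3: there is no $LR$-hard Oberwolfach random set, and $\mathsf{LRH}^\diamond$ is exactly the class of c.e. $K$-trivial sets. $\square$
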